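\title{Equidimensional $F$-injective rings with parameter ideals that are not Frobenius closed}

\begin{abstract}
Let $R$ be a Noetherian local ring of prime characteristic $p$. If every parameter ideal of $R$ is Frobenius closed, then $R$ is $F$-injective, and the converse holds for generalized Cohen--Macaulay rings. We show that the converse fails for equidimensional excellent local rings, in every dimension at least $4$ over every field and in dimension $3$ over every imperfect field, while it holds in dimension at most $2$. The examples are obtained by gluing two copies of a Cohen--Macaulay $F$-injective domain along an $F$-injective quotient $N$. The glued ring is equidimensional and $F$-injective, and its parameter ideals detect ideals of $N$ that are not Frobenius closed, whether or not they are parameter ideals of $N$.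
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(R,\mathfrak m,k)$ be a Noetherian local ring of dimension $d$ and prime characteristic $p>0$. There are two ways to ask that the Frobenius map $x\mapsto x^p$ lose no information about $R$, one through ideals and one through local cohomology.

For an ideal $I$ and $e\ge0$, let $I^{[p^e]}$ be the ideal generated by the elements $x^{p^e}$ with $x\in I$; the $p^e$-th powers of a set of generators of $I$ suffice. The \emph{Frobenius closure} of $I$ is
\[
I^F=\{x\in R:\ x^{p^e}\in I^{[p^e]}\text{ for some }e\ge0\},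
\]
and $I$ is \emph{Frobenius closed} if $I^F=I$. If $R$ is reduced, then $x^{p^e}=\sum r_ia_i^{p^e}$ is equivalent to $x=\sum r_i^{1/p^e}a_i$, so $I^F$ consists of the elements that fall into $I$ once $p$-power roots are allowed as coefficients. A \emph{parameter ideal} is an ideal generated by a system of parameters, that is, by $d$ elements $x_1,\dots,x_d$ with $R/(x_1,\dots,x_d)$ of finite length.

The Frobenius map also induces an action $F$ on each local cohomology module $H^i_{\mathfrak m}(R)$, recalled in Section~\ref{sec:prelim}. For a module $H$ with such an action put $0^F_H=\{z\in H: F^e(z)=0\text{ for some }e\ge0\}$; it vanishes exactly when $F$ is injective on $H$. The ring $R$ is \emph{$F$-injective} if $0^F_{H^i_{\mathfrak m}(R)}=0$ for all $i\ge0$.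

For Cohen--Macaulay rings the two points of view coincide. Let $x_1,\dots,x_d$ be a system of parameters of such a ring and $\mathfrak q_s=(x_1^s,\dots,x_d^s)$. Then $H^i_{\mathfrak m}(R)=0$ for $i<d$, and $H^d_{\mathfrak m}(R)=\varinjlim_s R/\mathfrak q_s$, where the transition maps are multiplication by $x_1\cdots x_d$. These maps are injective because the $x_i$ form a regular sequence. The action $F^e$ sends the class of $r$ in $R/\mathfrak q_s$ to the class of $r^{p^e}$ in $R/\mathfrak q_{sp^e}=R/\mathfrak q_s^{[p^e]}$. Hence $0^F_{H^d_{\mathfrak m}(R)}=\bigcup_s\mathfrak q_s^F/\mathfrak q_s$, and since the system of parameters is arbitrary, $R$ is $F$-injective if and only if all its parameter ideals are Frobenius closed.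

Beyond the Cohen--Macaulay case the following is known. If all parameter ideals of $R$ are Frobenius closed, then $R$ is $F$-injective. By a theorem of Ma, the converse holds if $R$ is \emph{generalized Cohen--Macaulay}, that is, if $H^i_{\mathfrak m}(R)$ has finite length for all $i<d$. The converse fails in general for rings that are not \emph{equidimensional}, where equidimensional means that $\dim R/\mathfrak p=d$ for every minimal prime $\mathfrak p$; Remark~\ref{rem:noneq} contains an example. One may therefore guess that components of small dimension are the only obstruction. This is the question posed in \cite{Quy}.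

\medskip
\noindent\textbf{Question.} \emph{Let $(R,\mathfrak m,k)$ be an equidimensional excellent local ring of characteristic $p>0$. Is it true that $\mathfrak q^F=\mathfrak q$ for all parameter ideals $\mathfrak q$ if and only if $0^F_{H^i_{\mathfrak m}(R)}=0$ for all $i\ge0$?}
\medskip

The answer is no, in every dimension $d\ge4$ and over every field of characteristic $p$. All our examples have the same shape. For a local ring $(P,\mathfrak n)$ and an ideal $I\subseteq\mathfrak n$, the \emph{double of $P$ along $I$} is the ring
\[
P\bowtie I=\{(a,b)\in P\times P:\ a-b\in I\}.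
\]
Its spectrum consists of two copies of $\operatorname{Spec}P$ glued along $\operatorname{Spec}P/I$. We regard $P$ as a subring of $P\bowtie I$ through the diagonal $a\mapsto(a,a)$.

\begin{theorem}\label{thm:main}
Let $k$ be a field of characteristic $p>0$ and $n\ge0$. Put
\[
A=k[[u,v,y,z,t_1,\dots,t_n]],\qquad I=(uv,\;uz,\;z(v-y^2),\;t_1,\dots,t_n),\qquad R=A\bowtie I.
\]
Then $R$ is a complete, hence excellent, reduced equidimensional local ring of dimension $n+4$, and $0^F_{H^i_{\mathfrak m}(R)}=0$ for all $i$. However, for the parameter ideal
\[
\mathfrak q=(u-z,\;v,\;y^2,\;uz,\;t_1,\dots,t_n)R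
\]
the element $(0,u^2yz)$ lies in $\mathfrak q^F\setminus\mathfrak q$.
\end{theorem}

The second theorem locates the smallest dimension in which the equivalence fails.

\begin{theorem}\label{thm:dim}
\begin{enumerate}
\item[(a)] An equidimensional excellent local ring of characteristic $p$ and dimension at most $2$ is $F$-injective if and only if all its parameter ideals are Frobenius closed.
\item[(b)] For every imperfect field $k$ of characteristic $p$ there is an equidimensional excellent $F$-injective local ring of dimension $3$, with residue field $k$, that has a parameter ideal which is not Frobenius closed.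
\end{enumerate}
\end{theorem}

The case of dimension $3$ with perfect residue field is not decided here.

The third theorem describes what the construction detects. For a ring $S$ of characteristic $p$, let $F_*S$ be $S$ viewed as an $S$-module through Frobenius, so that $s\cdot F_*a=F_*(s^pa)$; the Frobenius map becomes the $S$-linear map $S\to F_*S$, $s\mapsto F_*(s^p)$. The ring $S$ is \emph{$F$-finite} if $F_*S$ is a finite $S$-module, \emph{$F$-split} if $S\to F_*S$ has an $S$-linear left inverse, and \emph{$F$-pure} if $S\to F_*S$ is pure, that is, stays injective after tensoring with any $S$-module.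

\begin{theorem}\label{thm:general}
Let $(A,\mathfrak n)$ be an excellent regular local ring of characteristic $p$ with $\dim A\ge1$, and let $0\ne I\subseteq\mathfrak n$ be an ideal such that $N=A/I$ is $F$-injective. For $n\ge0$ put
\[
A_n=A[t_1,\dots,t_n]_{(\mathfrak n,t_1,\dots,t_n)},\qquad I_n=(I,t_1,\dots,t_n)A_n,\qquad R_n=A_n\bowtie I_n.
\]
Then all $R_n$ are excellent, equidimensional, local and $F$-injective. Consider the conditions:
\begin{enumerate}
\item[(i)] for all $n\ge0$, all parameter ideals of $R_n$ are Frobenius closed;
\item[(ii)] every ideal of $N$ is Frobenius closed;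
\item[(iii)] all $R_n$ are $F$-split.
\end{enumerate}
Then \textup{(i)} implies \textup{(ii)}, and if $A$ is $F$-finite, the three conditions are equivalent.
\end{theorem}

So every $F$-injective ring $N=A/I$ as above that has an ideal which is not Frobenius closed yields an equidimensional counterexample. For $F$-finite $N$, these are the rings that are $F$-injective but not $F$-pure (Lemma~\ref{lem:pure}).

The idea is as follows. An $F$-injective ring $N$ may well have an ideal $\mathfrak a$ that is not Frobenius closed, for instance one with more generators than $\dim N$. Write $N=P/I$ with $P$ of larger dimension. The double $P\bowtie I$ is equidimensional by construction, its local cohomology is assembled from that of $N$ and $P$, and it has room for the generators of $\mathfrak a$ to be part of a system of parameters. Section~\ref{sec:curve} shows this on a small example and Section~\ref{sec:double} treats it in general; the remaining sections prove the three theorems.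

\section{Frobenius actions on local cohomology}\label{sec:prelim}

All rings are commutative and of characteristic $p$. Let $S$ be a Noetherian ring and $J=(f_1,\dots,f_r)$ an ideal. The module $H^i_J(M)$ is the $i$-th cohomology of the \v{C}ech complex $0\to M\to\bigoplus_iM_{f_i}\to\bigoplus_{i<j}M_{f_if_j}\to\cdots$. It depends only on $\sqrt J$, and each of its elements is killed by a power of $J$. We use the following standard facts.

\begin{enumerate}
\item[(F1)] \emph{Actions.} A Frobenius action on an $S$-module $M$ is an additive map $F\colon M\to M$ with $F(sm)=s^pF(m)$. It extends to localizations by $F(m/f^j)=F(m)/f^{pj}$, hence to the \v{C}ech complex and to $H^i_J(M)$. An $S$-algebra carries the action $a\mapsto a^p$ unless another action is named; for $M=S$ this is the action in the definition of $F$-injectivity.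
\item[(F2)] \emph{Exact sequences.} If the maps of a short exact sequence of $S$-modules commute with given Frobenius actions, then $F$ is an endomorphism of a short exact sequence of \v{C}ech complexes of abelian groups, so all maps of the long exact sequence, connecting maps included, commute with $F$. If $0\to H'\to H\to H''\to0$ is exact and compatible with $F$, then injectivity of $F$ on $H'$ and $H''$ implies injectivity on $H$, and injectivity on $H$ implies injectivity on $H'$.
\item[(F3)] \emph{Change of rings.} For a Noetherian $S$-algebra $S'$ we have $H^i_J(S')=H^i_{JS'}(S')$, with the same $F$, since both are computed by the same complex. If $J$ is a maximal ideal, then $H^i_J(S)=H^i_{JS_J}(S_J)$, and a local ring and its completion have the same local cohomology.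
\item[(F4)] \emph{Vanishing.} For a nonzero finite module $M$ over a local ring $(S,\mathfrak n)$, we have $H^i_{\mathfrak n}(M)=0$ for $i>\dim M$, and $\operatorname{depth}M$ is the least $i$ with $H^i_{\mathfrak n}(M)\neq0$. If $M$ has finite length, then $H^0_{\mathfrak n}(M)=M$.
\item[(F5)] \emph{Regular rings.} If $S$ is regular, then $F_*S$ is faithfully flat over $S$ (Kunz). By flat base change $H^i_J(F_*S)=F_*S\otimes_SH^i_J(S)$, and the Frobenius action is the map $H^i_J(S)\to F_*S\otimes_SH^i_J(S)$. It is injective because faithfully flat ring maps are pure. Thus $F$ is injective on $H^i_J(S)$ for every ideal $J$, and regular local rings are $F$-injective.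
\item[(F6)] \emph{Excellence.} Fields and complete Noetherian local rings are excellent. Localizations of excellent rings and finitely generated algebras over them are excellent. Excellent rings are universally catenary.
\end{enumerate}

\section{A curve and its double}\label{sec:curve}

We first need an $F$-injective ring with an ideal that is not Frobenius closed. An inseparable field extension gives one in dimension $1$. Let $k$ be imperfect, choose $c\in k\setminus k^p$, and let $K=k(g)$ with $g^p=c$. The polynomial $X^p-c$ is irreducible over $k$, so $1,g,\dots,g^{p-1}$ is a basis of $K$ over $k$. Consider the graded ring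
\[
C^\circ=\{(\ell,e)\in K[x]\times k[t]:\ \ell(0)=e(0)\in k\}=k\oplus\bigoplus_{j\ge1}\big(Kx^j\times kt^j\big).
\]
It is generated over $k$ by the elements $(g^ix,0)$, $0\le i<p$, and $(0,t)$ of degree $1$. Let $\mathfrak m^\circ=C^\circ_{>0}$ and $C=C^\circ_{\mathfrak m^\circ}$, and put $\xi=(x,0)$, $\tau=(0,t)$, $\gamma=(gx,0)$.

\begin{lemma}\label{lem:curve}
The ring $C$ is an $F$-injective local ring of dimension $1$ with residue field $k$, and $\gamma\in\mathfrak a^F\setminus\mathfrak a$ for $\mathfrak a=(\xi,\tau)C$.
\end{lemma}

\begin{proof}
The ring $K[x]\times k[t]$ is finite over $C^\circ$, so $\dim C=1$. The sequence of $C^\circ$-modules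
\[
0\to C^\circ\to K[x]\times k[t]\xrightarrow{\;(\ell,e)\mapsto\ell(0)-e(0)\;}K\to0,
\]
in which $C^\circ$ acts on $K$ through $C^\circ/\mathfrak m^\circ=k$, is exact, and it commutes with $p$-th powers since $(\alpha-\beta)^p=\alpha^p-\beta^p$. The ideal $\mathfrak m^\circ$ generates $(x)\times(t)$ in the middle term. By (F2)--(F4), $H^0_{\mathfrak m^\circ}(C^\circ)=0$ and
\[
0\to K\to H^1_{\mathfrak m^\circ}(C^\circ)\to H^1_{(x)}(K[x])\oplus H^1_{(t)}(k[t])\to0
\]
is exact and compatible with $F$. Now $F$ is injective on the field $K$, and on the right-hand term by (F5). So $C$ is $F$-injective.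

We have $\gamma^p=(cx^p,0)=c\,\xi^p$, so $\gamma\in\mathfrak a^F$. If $\gamma\in\mathfrak a$, then $s\gamma=\alpha\xi+\beta\tau$ with $s,\alpha,\beta\in C^\circ$ and $s\notin\mathfrak m^\circ$. The coefficient of $x$ in the first component gives $s(0)g=\alpha(0)$ with $s(0)\in k\setminus\{0\}$ and $\alpha(0)\in k$, which contradicts $g\notin k$.
\end{proof}

The two branches play different roles. The first branch alone, $k+xK[x]$, has cokernel $K/k$ in $K[x]$; this module embeds in $H^1$, and $F$ kills the class of $g$, so the first branch is not $F$-injective. The line $k[t]$ changes the cokernel to $(K\times k)/k\cong K$ and repairs this. The element $\xi$ vanishes on the line, so it still sees the defect of the first branch. There is no conflict with Section~\ref{sec:intro}: $C$ is Cohen--Macaulay of dimension $1$, and only its principal $\mathfrak m^\circ C$-primary ideals are forced to be Frobenius closed. The task is to make $\xi$ and $\tau$ part of a system of parameters of a larger ring that is still $F$-injective.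

\begin{example}\label{ex:char2}
Let $p=2$. The map $k[a,b,t]\to C^\circ$ with $a\mapsto\xi$, $b\mapsto\gamma$, $t\mapsto\tau$ is surjective and kills $h=b^2-ca^2$, $at$ and $bt$. Modulo these three elements the degree $j\ge1$ part of $k[a,b,t]$ is spanned by $a^j$, $a^{j-1}b$, $t^j$, whose images $(x^j,0)$, $(gx^j,0)$, $(0,t^j)$ are linearly independent. So $C=P/I$ with $P=k[a,b,t]_{(a,b,t)}$ and $I=(h,at,bt)$. Let $R=P\bowtie I$ and $\mathfrak q=(a,t,h)R$. The elements $a,t,h$ form a system of parameters of $P$; the first two lift $\xi$ and $\tau$, and the last lies in $I$. The pair $(0,b)$ is not in $R$, but $(0,hb)$ is. From $b^2=ca^2+h$ we get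
\[
(0,hb)^2=(0,ch^2)\,a^2+(0,h)\,h^2\in\mathfrak q^{[2]} .
\]
Suppose that $(0,hb)=a(r_1,r_1')+t(r_2,r_2')+h(r_3,r_3')$ with $(r_i,r_i')\in R$. Subtracting the components gives $hb=ag_1+tg_2+hg_3$ with $g_i=r_i'-r_i\in I$. Modulo $(a,t)$ the ideal $I$ becomes $(b^2)$ and $h$ becomes $b^2$, so $b^3\in(b^4)$ in $k[b]_{(b)}$, which is false. Hence $(0,hb)\in\mathfrak q^F\setminus\mathfrak q$. The next section shows that $R$ is equidimensional of dimension $3$ and $F$-injective, and that $\mathfrak q$ is a parameter ideal.
\end{example}

\section{The double of a Cohen--Macaulay domain}\label{sec:double}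

\begin{proposition}\label{prop:double}
Let $(P,\mathfrak n)$ be an excellent Cohen--Macaulay $F$-injective local domain of characteristic $p$ and dimension $d\ge1$. Let $0\ne I\subseteq\mathfrak n$ be an ideal, $N=P/I$ and $R=P\bowtie I$.
\begin{enumerate}
\item[(a)] $R$ is an excellent reduced equidimensional local ring of dimension $d$, finite over $P$, with the same residue field.
\item[(b)] $R$ is $F$-injective if and only if $N$ is $F$-injective.
\item[(c)] Let $x_1,\dots,x_d$ be a system of parameters of $P$ with $x_d\in I$, and let $\mathfrak a=(x_1,\dots,x_{d-1})N$. Then $\mathfrak q=(x_1,\dots,x_d)R$ is a parameter ideal of $R$, and if the image $\bar\zeta\in N$ of $\zeta\in P$ lies in $\mathfrak a^F\setminus\mathfrak a$, then $(0,x_d\zeta)\in\mathfrak q^F\setminus\mathfrak q$.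
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Since $(a,b)=(a,a)+(0,b-a)$, we have $R=P\oplus(0\times I)$ as $P$-modules. So $R$ is finite over $P$, hence Noetherian and, by (F6), excellent. Let $(a,b)\in R$. As $I\subseteq\mathfrak n$, the element $a$ is a unit if and only if $b$ is, and then $a^{-1}-b^{-1}=(b-a)/(ab)\in I$, so $(a,b)$ is a unit of $R$. Thus $R$ is local with maximal ideal $\mathfrak m=\{(a,b)\in R:a\in\mathfrak n\}$ and residue field $P/\mathfrak n$. The two projections $R\to P$ are surjective, with kernels $0\times I$ and $I\times0$. These are prime because $P$ is a domain, they intersect in $0$, and they are incomparable because $I\ne0$. Every prime contains their product $0$, hence one of them. So they are the minimal primes of $R$, the ring $R$ is reduced, and both components have dimension $d$.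

(b) Since $R$ is finite over $P$, the ideal $\mathfrak nR$ is $\mathfrak m$-primary, and $H^i_{\mathfrak m}(R)=H^i_{\mathfrak n}(R)$ by (F3). The sequence of $P$-modules
\[
0\to R\to P\times P\xrightarrow{\;(a,b)\mapsto\overline{a-b}\;}N\to0
\]
is exact and commutes with $p$-th powers. We have $H^j_{\mathfrak n}(P)=0$ for $j<d$ because $P$ is Cohen--Macaulay, and $H^j_{\mathfrak n}(N)=0$ for $j\geq d$ because a proper quotient of a domain has smaller dimension. The long exact sequence therefore gives, compatibly with $F$,
\begin{equation}\label{eq:coh}
H^i_{\mathfrak m}(R)\cong H^{i-1}_{\mathfrak n}(N)\quad(i\le d-1),\qquad 0\to H^{d-1}_{\mathfrak n}(N)\to H^d_{\mathfrak m}(R)\to H^d_{\mathfrak n}(P)^{2}\to0 .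
\end{equation}
As $F$ is injective on $H^d_{\mathfrak n}(P)$, (F2) shows that $F$ is injective on all $H^i_{\mathfrak m}(R)$ if and only if it is injective on $H^j_{\mathfrak n}(N)$ for all $j\le d-1$, and these are all the nonzero local cohomology modules of $N$.

(c) The ring $R/\mathfrak q$ is finite over $P/(x_1,\dots,x_d)$, hence of finite length, and $d=\dim R$; so $\mathfrak q$ is a parameter ideal. We claim that for every system of parameters $x_1,\dots,x_d$ of $P$ with $x_d\in I$ and every $\zeta\in P$,
\begin{equation}\label{eq:transfer}
(0,x_d\zeta)\in(x_1,\dots,x_d)R\iff\zeta\in(x_1,\dots,x_{d-1})P+I .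
\end{equation}
If $\zeta=\sum_{i<d}r_ix_i+h$ with $r_i\in P$ and $h\in I$, then
\[
(0,x_d\zeta)=\sum_{i<d}(0,r_ix_d)\,x_i+(0,h)\,x_d,
\]
and all coefficients lie in $R$ because $x_d\in I$. Conversely, let $(0,x_d\zeta)=\sum_ix_i(r_i,r_i')$ with $(r_i,r_i')\in R$. Subtracting the components gives $x_d\zeta=\sum_ix_ig_i$ with $g_i=r_i'-r_i\in I$, so $x_d(\zeta-g_d)\in(x_1,\dots,x_{d-1})P$. Since $P$ is Cohen--Macaulay, $x_1,\dots,x_d$ is a regular sequence, and therefore $\zeta-g_d\in(x_1,\dots,x_{d-1})P$. This proves \eqref{eq:transfer}.

Let $\bar\zeta\in\mathfrak a^F\setminus\mathfrak a$. By \eqref{eq:transfer}, $(0,x_d\zeta)\notin\mathfrak q$. For some $Q=p^e$ we have $\zeta^Q\in(x_1^Q,\dots,x_{d-1}^Q)P+I$, and \eqref{eq:transfer} for the system of parameters $x_1^Q,\dots,x_d^Q$ and the element $\zeta^Q$ gives $(0,x_d\zeta)^Q=(0,x_d^Q\zeta^Q)\in\mathfrak q^{[Q]}$.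
\end{proof}

The equivalence \eqref{eq:transfer} says that $\zeta\mapsto(0,x_d\zeta)$ embeds $N/\mathfrak a$ in $R/\mathfrak q$. The ideal $\mathfrak a$ has $d-1$ generators, and $d-1$ may exceed $\dim N$; this is how parameter ideals of $R$ see ideals of $N$ that are not parameter ideals. Excellence of $P$ is used only for the excellence of $R$.

Ma's theorem restricts the choice of $P$ and $N$: by \eqref{eq:coh}, a counterexample $P\bowtie I$ needs some $H^j_{\mathfrak n}(N)$ with $j\le d-2$ of infinite length. In Example~\ref{ex:char2}, $H^2_{\mathfrak m}(R)$ is the first local cohomology module of $C$, which maps onto $H^1_{(t)}(k[t])=k[t,t^{-1}]/k[t]$. Proposition~\ref{prop:double}, (F5) and Lemma~\ref{lem:curve} supply the properties of $R$ that were postponed in that example.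

\section{Dimension four and higher}\label{sec:four}

Over a perfect field the curve $C$ is not available. The element $g\in K\setminus k$ with $g^p\in k$ is now replaced by a nonzero nilpotent element, the class of $y$ in $k[y]/(y^2)$. Let
\[
A_0=k[[u,v,y,z]],\qquad I_0=(uv,\;uz,\;z(v-y^2)),\qquad N=A_0/I_0 ,
\]
with maximal ideal $\mathfrak m_N$. The ideals $\mathfrak p_1=(u,z)$, $\mathfrak p_2=(u,v-y^2)$, $\mathfrak p_3=(v,z)$ contain $I_0$ and are prime of height $2$, their quotients being power series rings in two variables. A prime that contains $I_0$ and $u$ contains $z$ or $v-y^2$, and one that does not contain $u$ contains $v$ and $z$. So the $\mathfrak p_i$ are the minimal primes of $I_0$, and $\dim N=2$.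

The surfaces defined by $\mathfrak p_2$ and $\mathfrak p_3$ meet in the nonreduced point $A_0/(\mathfrak p_2+\mathfrak p_3)=k[y]/(y^2)$. Their union is not $F$-injective: the sequence $0\to A_0/(\mathfrak p_2\cap\mathfrak p_3)\to A_0/\mathfrak p_2\times A_0/\mathfrak p_3\to k[y]/(y^2)\to0$ identifies its $H^1$ with $k[y]/(y^2)$, where $F(y)=0$. The surface $\mathfrak p_1$ takes the role of the line in Section~\ref{sec:curve}: it repairs $F$-injectivity, as we show next, and the element $u-z$ vanishes on it. An equation $yu\equiv f\cdot(u-z)$ modulo $I_0$ forces $f\equiv y$ modulo $\mathfrak p_3$ and $f\equiv0$ modulo $\mathfrak p_2$, which is impossible because $y\notin\mathfrak p_2+\mathfrak p_3$. For $p$-th powers the same conditions, with $y^p$ in place of $y$, are met by $f=-y^{p-2}(v-y^2)$, and indeed, since $(u-z)^p=u^p-z^p$,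
\begin{equation}\label{eq:identity}
(yu)^p+y^{p-2}(v-y^2)(u-z)^p=y^{p-2}\big[vu^p-(v-y^2)z^p\big]\in I_0 .
\end{equation}

To prove that $N$ is $F$-injective we cut by $y$, which turns the three surfaces into three coordinate axes, and lift $F$-injectivity back.

\begin{lemma}\label{lem:deform}
Let $(S,\mathfrak n)$ be a Cohen--Macaulay local ring of characteristic $p$ and dimension $\delta\ge1$, and let $y\in\mathfrak n$ be a nonzerodivisor. If $\bar S=S/yS$ is $F$-injective, then $S$ is $F$-injective.
\end{lemma}

\begin{proof}
Only $H=H^\delta_{\mathfrak n}(S)$ has to be considered. Multiplication by $y$ does not commute with $p$-th powers, but $(ya)^p=y\cdot y^{p-1}a^p$. So the sequence $0\to S\xrightarrow{y}S\to\bar S\to0$ is compatible with Frobenius actions if the left term carries $a\mapsto y^{p-1}a^p$. Since $H^{\delta-1}_{\mathfrak n}(S)=0$, the connecting map $\partial\colon H^{\delta-1}_{\mathfrak n}(\bar S)\to H$ is injective, its image is $\{\eta\in H:y\eta=0\}$, and $\partial F=y^{p-1}F\partial$ by (F2). Suppose that $0\ne\eta\in H$ and $F(\eta)=0$. Let $j$ be the largest integer with $y^j\eta\ne0$. Then $F(y^j\eta)=y^{pj}F(\eta)=0$,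 and $y^j\eta=\partial(\theta)$ with $\theta\neq0$. Now $\partial(F(\theta))=y^{p-1}F(y^j\eta)=0$, so $F(\theta)=0$, which contradicts the $F$-injectivity of $\bar S$.
\end{proof}

\begin{lemma}\label{lem:N}
The ring $N$ is Cohen--Macaulay of dimension $2$ and $F$-injective.
\end{lemma}

\begin{proof}
The $2\times2$ minors of
\[
\begin{pmatrix}z&-v&0\\0&v-y^2&-u\end{pmatrix}
\]
are $z(v-y^2)$, $-uz$ and $uv$, and they generate the ideal $I_0$ of height $2$. By the Hilbert--Burch theorem, an ideal of grade $2$ generated by the maximal minors of a $2\times3$ matrix defines a quotient with a free resolution $0\to A_0^2\to A_0^3\to A_0$. The Auslander--Buchsbaum formula gives $\operatorname{depth}N\geq4-2=\dim N$.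

The ring $\bar N=N/yN=k[[u,v,z]]/(uv,uz,vz)$ has dimension $1$, so $y$ is a parameter of the Cohen--Macaulay ring $N$, hence a nonzerodivisor, and $\bar N$ is Cohen--Macaulay. A power series lies in $(u,v)\cap(u,z)\cap(v,z)$ exactly when each of its monomials involves at least two variables, so this intersection is $(uv,uz,vz)$. Hence $\bar N$ embeds in $\Lambda=k[[u]]\times k[[v]]\times k[[z]]$. The image consists of the triples with equal constant terms, so the cokernel is $k^3/k$, the quotient by the diagonal. Frobenius is injective on $k^3/k$, since $a^p=b^p=c^p$ implies $a=b=c$. The sequence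
\[
0\to k^3/k\to H^1_{\mathfrak m_N}(\bar N)\to H^1_{\mathfrak m_N}(\Lambda)\to0
\]
is exact and compatible with $F$, and $F$ is injective on the right-hand term by (F5). So $\bar N$ is $F$-injective, and Lemma~\ref{lem:deform} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The ring $A$ is a complete regular local domain of dimension $n+4$, hence excellent, Cohen--Macaulay and $F$-injective, and $A/I=N$. By Lemma~\ref{lem:N} and Proposition~\ref{prop:double}(a),(b), $R$ is a reduced equidimensional $F$-injective local ring of dimension $n+4$. It is complete because it is finite over $A$.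

It remains to extend $u-z$ to a system of parameters of $A$ whose last member lies in $I$, without capturing $\zeta=yu$. Take $u-z,\,v,\,y^2,\,t_1,\dots,t_n$ as the first $n+3$ members and $uz\in I$ as the last. The quotient of $A$ by these $n+4$ elements is $k[[u,y]]/(u^2,y^2)$, which has finite length, so they form a system of parameters. Let $\mathfrak a=(u-z,v,y^2,t_1,\dots,t_n)N$. Modulo $(u-z,v,y^2,t_1,\dots,t_n)$ the generators $uv$, $uz$, $z(v-y^2)$ of $I$ become $0$, $u^2$, $0$. Thus $N/\mathfrak a=k[[u,y]]/(u^2,y^2)$, where $yu\ne0$, and $\bar\zeta\notin\mathfrak a$. By \eqref{eq:identity}, $\bar\zeta^{\,p}\in(u-z)^pN\subseteq\mathfrak a^{[p]}$. Proposition~\ref{prop:double}(c) gives $(0,uz\cdot yu)=(0,u^2yz)\in\mathfrak q^F\setminus\mathfrak q$.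
\end{proof}

\section{Dimension three over an imperfect field}\label{sec:three}

We return to the curve $C$ of Section~\ref{sec:curve}. Its cotangent space is $C^\circ_1=Kx\times kt$, of dimension $p+1$ over $k$, so a regular local ring mapping onto $C$ has dimension at least $p+1$. For $p>2$ a three-dimensional ring $P$ mapping onto $C$ must be singular, and this is why Proposition~\ref{prop:double} allows Cohen--Macaulay $F$-injective domains. We take a direct summand of a polynomial ring, so that $F$-injectivity is inherited from (F5), and we build it from the forms of degree $p$ in two variables $u,w$, because their values at $(g,1)$ fill $K$.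

Let $T=k[u,w,x,y]$, give the monomial $u^iw^jx^ay^b$ the \emph{weight} $i+j-p(a+b)$, and let $P^\circ\subset T$ be the subring of weight $0$, graded by $a+b$. In a monomial of weight $0$, the factor $u^iw^j$ is a product of $a+b$ monomials of degree $p$. So $P^\circ$ is generated over $P^\circ_0=k$ by
\[
U_i=u^iw^{p-i}x,\qquad V_i=u^iw^{p-i}y\qquad(0\le i\le p).
\]
Let $M=P^\circ_{>0}$ and $P=P^\circ_M$.

\begin{lemma}\label{lem:scroll}
The ring $P$ is an excellent Cohen--Macaulay $F$-injective local domain of dimension $3$ with residue field $k$.
\end{lemma}

\begin{proof}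
The ring $P$ is excellent by (F6), and $P^\circ/M=k$. A monomial of weight $0$ equals $(u/w)^iU_0^aV_0^b$, and $u/w=U_1/U_0$. So the fraction field of $P^\circ$ is generated by the algebraically independent elements $u/w$, $w^px$, $w^py$, and every maximal ideal of the affine domain $P^\circ$ has height $3$.

The decomposition $T=\bigoplus_mT_m$ by weight is one of $P^\circ$-modules. The \v{C}ech complex of $T$ on the elements $U_i,V_i$ of weight $0$ decomposes accordingly, so $H^i_M(P^\circ)$ is the weight $0$ part of $H^i_{MT}(T)$, and the inclusion commutes with $F$. By (F5), $F$ is injective on $H^i_{MT}(T)$, hence on $H^i_M(P^\circ)=H^i_{MP}(P)$.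

It remains to show that the weight $0$ part of $H^i_{MT}(T)$ vanishes for $i\le2$. Let $\mathfrak b=(u,w)T$ and $\mathfrak c=(x,y)T$. Then $MT=\mathfrak b^p\mathfrak c$ has radical $\mathfrak b\cap\mathfrak c$. In the Mayer--Vietoris sequence
\[
H^i_{\mathfrak b+\mathfrak c}(T)\to H^i_{\mathfrak b}(T)\oplus H^i_{\mathfrak c}(T)\to H^i_{\mathfrak b\cap\mathfrak c}(T)\to H^{i+1}_{\mathfrak b+\mathfrak c}(T)
\]
the maps preserve weights, because the ideals are homogeneous for the weight, and the outer terms vanish for $i\le2$, because $\mathfrak b+\mathfrak c$ is generated by a regular sequence of length $4$. Also $H^i_{\mathfrak b}(T)=H^i_{\mathfrak c}(T)=0$ for $i\le1$. So $H^i_{MT}(T)=0$ for $i\le1$ and $H^2_{MT}(T)\cong H^2_{\mathfrak b}(T)\oplus H^2_{\mathfrak c}(T)$. The first summand has as a basis the monomials $u^iw^jx^ay^b$ with $i,j<0\le a,b$, of negative weight; the second those with $a,b<0\le i,j$, of positive weight. Hence $H^i_{MP}(P)=0$ for $i\le2$, and $\operatorname{depth}P=3$ by (F4).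
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}(b)]
Let $\pi\colon P^\circ\to K[x]\times k[t]$ be the restriction of the $k$-algebra map on $T$ given by
\[
u\mapsto(g,1),\qquad w\mapsto(1,0),\qquad x\mapsto(x,0),\qquad y\mapsto(0,t).
\]
Then $\pi(U_i)=(g^ix,0)$, $\pi(V_p)=\tau$, and $\pi(V_i)=0$ for $i<p$. These elements lie in $\mathfrak m^\circ$ and include the generators of $C^\circ$, so $\pi(P^\circ)=C^\circ$ and $\pi(M)=\mathfrak m^\circ$. With $I=(\ker\pi)P$ we have $P/I=C$, and $I\ne0$ since $V_0\in I$. By Lemmas~\ref{lem:curve} and~\ref{lem:scroll} and Proposition~\ref{prop:double}(a),(b), the ring $R=P\bowtie I$ is excellent, local, equidimensional of dimension $3$ and $F$-injective, with residue field $k$.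

Put
\[
X_1=U_0,\qquad X_2=V_p,\qquad X_3=U_p-cU_0+V_0 .
\]
Then $\pi(X_1)=\xi$, $\pi(X_2)=\tau$, and $\pi(X_3)=(g^px-cx,0)=0$, so $X_3\in I$. We show that every generator of $M$ is nilpotent modulo $(X_1,X_2,X_3)$. The identities $U_i^p=U_p^iU_0^{p-i}$ and $V_i^p=V_p^iV_0^{p-i}$ settle $U_i$ for $i<p$ and $V_i$ for $i>0$. Since $U_pV_0=U_0V_p$, we have $U_p^2=U_pX_3+cU_pX_1-X_1X_2$, so $U_p$ is nilpotent, and so is $V_0=X_3+cX_1-U_p$. Thus $X_1,X_2,X_3$ is a system of parameters of $P$, with $(X_1,X_2)C=\mathfrak a$. The element $U_1$ maps to $\gamma\in\mathfrak a^F\setminus\mathfrak a$. By Proposition~\ref{prop:double}(c), $(0,X_3U_1)\in\mathfrak q^F\setminus\mathfrak q$ for the parameter ideal $\mathfrak q=(X_1,X_2,X_3)R$.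
\end{proof}

\section{Dimension at most two}\label{sec:two}

One implication of Theorem~\ref{thm:dim}(a) holds for all local rings. For the other, Ma's theorem reduces us to showing that an equidimensional excellent $F$-injective local ring $(R,\mathfrak m)$ of dimension $d\le2$ is generalized Cohen--Macaulay. The module $H^0_{\mathfrak m}(R)$ is an ideal killed by a power of $\mathfrak m$, so it has finite length. This settles $d\le1$ and leaves $H^1_{\mathfrak m}(R)$ for $d=2$. Local cohomology at $\mathfrak m$ does not localize, so we trade it for Ext modules, which do. Recall \emph{local duality}: if $(S,\mathfrak n)$ is a regular local ring of dimension $n$ and $(-)^\vee=\operatorname{Hom}_S(-,E)$ with $E$ the injective hull of $S/\mathfrak n$, then $H^i_{\mathfrak n}(W)\cong\operatorname{Ext}^{n-i}_S(W,S)^\vee$, naturally in the finite $S$-module $W$. The functor $(-)^\vee$ is exact and faithful, and it preserves finite length. For a prime $\mathfrak P$ of $S$, the ring $S_{\mathfrak P}$ is regular of dimension $n-\dim S/\mathfrak P$.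

\begin{lemma}\label{lem:reduced}
A complete $F$-injective local ring $(B,\mathfrak m_B)$ is reduced.
\end{lemma}

\begin{proof}
By the Cohen structure theorem, $B$ is a quotient of a regular local ring $S$, of dimension $n$ say. Suppose that the nilradical $\mathfrak N$ of $B$ is nonzero, and choose $e$ with $\mathfrak N^{p^e}=0$. A class in the image of $H^i_{\mathfrak m_B}(\mathfrak N)\to H^i_{\mathfrak m_B}(B)$ is represented by a \v{C}ech cocycle whose numerators lie in $\mathfrak N$, so $F^e$ kills it. As $F$ is injective, this map is zero for every $i$. By local duality, $\operatorname{Ext}^{n-i}_S(B,S)\to\operatorname{Ext}^{n-i}_S(\mathfrak N,S)$ is zero for every $i$. Let $\mathfrak p$ be minimal in the support of $\mathfrak N$, let $\mathfrak P$ be its preimage in $S$, and take $i=\dim S/\mathfrak P$. Localizing at $\mathfrak P$ and applying local duality over $S_{\mathfrak P}$, which has dimension $n-i$, we find that $H^0_{\mathfrak p}(\mathfrak N_{\mathfrak p})\to H^0_{\mathfrak p}(B_{\mathfrak p})$ is zero. But this map is injective, and $H^0_{\mathfrak p}(\mathfrak N_{\mathfrak p})=\mathfrak N_{\mathfrak p}\ne0$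 because $\mathfrak N_{\mathfrak p}$ has finite length. This is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}(a)]
Let $d=2$ and $B=\widehat R$. By (F3), $B$ is $F$-injective, hence reduced by Lemma~\ref{lem:reduced}. We claim that $B$ is equidimensional; this is where excellence is used. By Ratliff's theorem, if $R$ is universally catenary, then the completion of $R/\mathfrak p_0$ is equidimensional for every prime $\mathfrak p_0$ of $R$. A minimal prime of $B$ contracts to a minimal prime $\mathfrak p_0$ of $R$ by flatness, so it is a minimal prime of $B/\mathfrak p_0B=\widehat{R/\mathfrak p_0}$, which is equidimensional of dimension $\dim R/\mathfrak p_0=2$.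

Write $B$ as a quotient of a regular local ring $S$ of dimension $n$. Then $H^1_{\mathfrak m}(R)\cong\mathcal E^\vee$ with $\mathcal E=\operatorname{Ext}^{n-1}_S(B,S)$, a finite $B$-module. It suffices to show that $\mathcal E_{\mathfrak p}=0$ for every prime $\mathfrak p\neq\mathfrak mB$ of $B$, for then $\mathcal E$ and $H^1_{\mathfrak m}(R)$ have finite length. Let $\mathfrak P$ be the preimage of $\mathfrak p$ in $S$. If $\dim B/\mathfrak p=2$, then $S_{\mathfrak P}$ has global dimension $n-2$, so $\mathcal E_{\mathfrak p}=\operatorname{Ext}^{n-1}_{S_{\mathfrak P}}(B_{\mathfrak p},S_{\mathfrak P})=0$. If $\dim B/\mathfrak p=1$, then $\dim S_{\mathfrak P}=n-1$, and the dual of $\mathcal E_{\mathfrak p}$ over $S_{\mathfrak P}$ is $H^0_{\mathfrak p}(B_{\mathfrak p})$. By equidimensionality $\mathfrak p$ is not a minimal prime, and in a reduced ring all associated primes are minimal. So $\operatorname{depth}B_{\mathfrak p}\geq1$, whence $H^0_{\mathfrak p}(B_{\mathfrak p})=0$ and $\mathcal E_{\mathfrak p}=0$.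
\end{proof}

\begin{remark}\label{rem:noneq}
Equidimensionality cannot be dropped. With $k$, $c$, $K$, $g$ as in Section~\ref{sec:curve}, let
\[
D=\{(\ell,e)\in K[[x,y]]\times k[[t]]:\ \ell(0)=e(0)\in k\}.
\]
This local ring lies between the $k$-algebra of power series in $(x,0),(y,0),(0,t)$ and the product, which is finite over that algebra. So $D$ is complete of dimension $2$, with components of dimensions $2$ and $1$. The sequence $0\to D\to K[[x,y]]\times k[[t]]\to K\to0$ gives $H^0(D)=0$, an exact sequence $0\to K\to H^1(D)\to H^1_{(t)}(k[[t]])\to0$, and $H^2(D)\cong H^2_{(x,y)}(K[[x,y]])$. So $D$ is $F$-injective, but $H^1(D)$ has infinite length. The ideal $\mathfrak q=((x,0),(y,t))D$ generates $(x,y)\times(t)$ in the product, so by lying over it is a parameter ideal. We have $(gx,0)^p=c(x,0)^p$. If $(gx,0)=\alpha(x,0)+\beta(y,t)$, then the linear part of the first component reads $gx=\alpha(0)x+\beta(0)y$, so $g=\alpha(0)\in k$, which is false. Thus $\mathfrak q^F\neq\mathfrak q$.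
\end{remark}

\section{Which ideals the doubles detect}\label{sec:general}

We first express condition (ii) of Theorem~\ref{thm:general} in terms of the map $N\to F_*N$. A ring map $N\to S$ is \emph{cyclically pure} if $N/\mathfrak b\to S/\mathfrak bS$ is injective for every ideal $\mathfrak b$ of $N$. A local ring $(N,\mathfrak m_N)$ is \emph{approximately Gorenstein} if every power of $\mathfrak m_N$ contains an irreducible $\mathfrak m_N$-primary ideal. By Hochster's theorem \cite{Hochster}, reduced excellent local rings are approximately Gorenstein, and therefore cyclically pure maps from such rings are pure.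

\begin{lemma}\label{lem:pure}
Let $N$ be a Noetherian local ring of characteristic $p$. If $N$ is $F$-split, then it is $F$-pure, and if $N$ is $F$-pure, then every ideal of $N$ is Frobenius closed. If $N$ is $F$-finite, the three properties are equivalent.
\end{lemma}

\begin{proof}
A split injection stays injective after tensoring. For an ideal $\mathfrak b$, tensoring $N\to F_*N$ with $N/\mathfrak b$ gives the map $N/\mathfrak b\to F_*(N/\mathfrak b^{[p]})$, $z\mapsto F_*(z^p)$. So $N\to F_*N$ is cyclically pure if and only if $z^p\in\mathfrak b^{[p]}$ implies $z\in\mathfrak b$, for all $z$ and $\mathfrak b$. This holds if all ideals are Frobenius closed. Conversely, suppose it holds, as it does when $N$ is $F$-pure. If $z^{p^e}\in\mathfrak b^{[p^e]}$ with $e\ge1$, we apply it to $z^{p^{e-1}}$ and $\mathfrak b^{[p^{e-1}]}$ and obtain $z^{p^{e-1}}\in\mathfrak b^{[p^{e-1}]}$; by induction $z\in\mathfrak b$.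

Let $N$ be $F$-finite with all ideals Frobenius closed. Then $N$ is excellent (Kunz), and it is reduced because its nilradical is $0^F=0$. By Hochster's theorem the cyclically pure map $N\to F_*N$ is pure. A pure injection with finitely presented cokernel splits, and the cokernel is a finite module over the Noetherian ring $N$. So $N$ is $F$-split.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
The ring $A_n$ is an excellent regular local ring of dimension $d+n$, where $d=\dim A\geq1$; in particular it is a Cohen--Macaulay $F$-injective domain. Also $I_n\neq0$ and $A_n/I_n\cong N$. By Proposition~\ref{prop:double}(a),(b), $R_n$ is excellent, local, equidimensional and $F$-injective.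

\emph{(i) implies (ii).} Suppose that $z\in\mathfrak a^F\setminus\mathfrak a$ for an ideal $\mathfrak a$ of $N$; then $\mathfrak a$ is proper. To apply Proposition~\ref{prop:double}(c), the generators of $\mathfrak a$ must lift to part of a system of parameters whose other members lie in the gluing ideal. Arbitrary lifts to $A$ need not have this property, and the variables $t_j$ are there to supply it. By Krull's intersection theorem, $z\notin\mathfrak a+\mathfrak m_N^s$ for $s\gg0$, and $z\in(\mathfrak a+\mathfrak m_N^s)^F$. So we may assume that $N/\mathfrak a$ has finite length. Let $\mathfrak a=(\bar a_1,\dots,\bar a_r)$ with $a_j\in\mathfrak n$, and put $y_j=a_j+t_j\in A_r$. The $A$-algebra map $t_j\mapsto-a_j$ induces an isomorphism $A_r/(y_1,\dots,y_r)\cong A$, under which $I_r$ maps onto $I+(a_1,\dots,a_r)$. This ideal is $\mathfrak n$-primary, since its quotient ring is $N/\mathfrak a$, so it contains a system of parameters of $A$. Lift it to $x_1,\dots,x_d\in I_r$. Then $y_1,\dots,y_r,x_1,\dots,x_d$ is a system of parameters of $A_r$, its last member exists because $d\geq1$ and lies in $I_r$, and the other members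 generate $\mathfrak a$ in $N=A_r/I_r$, where $y_j\mapsto\bar a_j$ and $x_i\mapsto0$. Proposition~\ref{prop:double}(c), applied to a lift of $z$, gives a parameter ideal of $R_r$ that is not Frobenius closed.

\emph{(iii) implies (i).} By Lemma~\ref{lem:pure}, every ideal of $R_n$ is Frobenius closed.

\emph{(ii) implies (iii) if $A$ is $F$-finite.} The quotient $N$ is $F$-finite, so Lemma~\ref{lem:pure} gives an $N$-linear map $\sigma\colon F_*N\to N$ with $\sigma(F_*1)=1$. Fix $n$. We lift $\sigma$ to $A_n$ and let the lift act on both components of $R_n$. The ring $A_n$ is $F$-finite, being a localization of a finitely generated algebra over an $F$-finite ring, so $F_*A_n$ is finite and, by (F5), flat over the local ring $A_n$, hence free. Therefore the composite $F_*A_n\to F_*N\xrightarrow{\sigma}N$ lifts along $A_n\to N$ to an $A_n$-linear map $\varphi\colon F_*A_n\to A_n$. The composite kills $F_*I_n$ and sends $F_*1$ to $1$, so $\varphi(F_*I_n)\subseteq I_n$ and $\varphi(F_*1)\in1+I_n$ is a unit. After dividing $\varphi$ by this unit, $\varphi(F_*1)=1$ and still $\varphi(F_*I_n)\subseteq I_n$. Define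
\[
\psi\big(F_*(a,b)\big)=\big(\varphi(F_*a),\varphi(F_*b)\big)\qquad\text{for }(a,b)\in R_n .
\]
Since $\varphi(F_*a)-\varphi(F_*b)=\varphi(F_*(a-b))\in I_n$, the map $\psi$ takes values in $R_n$. It is $R_n$-linear, because $\varphi(F_*(r^pa))=r\varphi(F_*a)$ holds in each component, and $\psi(F_*1)=1$. So $\psi$ is a left inverse of $R_n\to F_*R_n$, and $R_n$ is $F$-split.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hochster}
Hochster, \emph{Cyclic purity versus purity in excellent Noetherian rings}, Trans. AMS 231 (1977).

\bibitem{Quy}
Pham Hung Quy, \emph{Tight closure of parameter ideals in local rings $F$-rational on the punctured spectrum}, arXiv:1704.00500 (2017).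

\end{thebibliography}
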